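# Perverse filtrations of flat maps: local and global multiplicativity come apart

All varieties are over $\mathbb C$, spaces carry the analytic topology, and all cohomology groups have rational coefficients.

## 1. A toric threefold over the line with a symmetry of order three

We start with one threefold. Let $N=\mathbb Z^3$ with basis $e_1,e_2,e_3$, read indices modulo $3$, and put
$$h(x)=x_1+x_2+x_3,\qquad v_i=e_i,\qquad w_i=e_i-e_{i+1}.$$
Thus $h(v_i)=1$, $h(w_i)=0$ and $w_1+w_2+w_3=0$. Let $\Delta$ consist of the seven cones
$$\langle v_1,v_2,v_3\rangle,\qquad \langle v_i,v_{i+1},w_{i+1}\rangle,\qquad \langle v_i,w_i,w_{i+1}\rangle\qquad(i\in\mathbb Z/3)\tag{1}$$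
and their faces. The rotation $c:e_i\mapsto e_{i+1}$ sends $v_i$ to $v_{i+1}$ and $w_i$ to $w_{i+1}$, so it permutes the cones (1), and $h\circ c=h$.

**Step 1: $\Delta$ is a smooth fan, obtained by two blow-ups.** This step shows that the toric variety is smooth and projective over $\mathbb A^1$. The vectors $w_1,w_2$ form a basis of $\ker h$, so $\langle v_1,w_1,w_2\rangle$, $\langle v_1,w_2,w_3\rangle$, $\langle v_1,w_3,w_1\rangle$ are the maximal cones of the fan of $\mathbb P^2\times\mathbb A^1$, and $h$ induces the projection to $\mathbb A^1$.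

* Since $v_2=v_1+w_2+w_3$, the star subdivision at $v_2$ blows up a torus-fixed point $(q,0)$. It replaces $\langle v_1,w_2,w_3\rangle$ by $\langle v_2,w_2,w_3\rangle$, $\langle v_1,v_2,w_3\rangle$, $\langle v_1,v_2,w_2\rangle$.
* Since $v_3=v_1+w_3$, the star subdivision at $v_3$ blows up the curve of the cone $\langle v_1,w_3\rangle$. This is the strict transform $\tilde\Lambda$ of $\Lambda\times 0$, where $\Lambda\subset\mathbb P^2$ is the coordinate line belonging to $w_3$; it contains $q$. The cone $\langle v_1,v_2,w_3\rangle$ is replaced by $\langle v_2,v_3,w_3\rangle$ and $\langle v_1,v_2,v_3\rangle$, and $\langle v_1,w_3,w_1\rangle$ by $\langle v_3,w_3,w_1\rangle$ and $\langle v_3,v_1,w_1\rangle$.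

Together with the untouched cone $\langle v_1,w_1,w_2\rangle$ these are exactly the seven cones (1). Let
$$f_0:X_0\to\mathbb A^1$$
be the toric variety of $\Delta$ with the map given by $h$. It is smooth, and it is projective over $\mathbb A^1$ because it comes from $\mathbb P^2\times\mathbb A^1$ by two blow-ups with smooth centers. It is flat, since $X_0$ is irreducible and dominates a curve. Its fibers over $t\neq0$ are $\mathbb P^2$. The rotation $c$ acts on $X_0$ over $\mathbb A^1$ with order $3$.

**Step 2: the special fiber.** Let $D_i$ be the divisor of the ray $v_i$. The coordinate $t$ has divisor $\sum h(v_i)D_i=D_1+D_2+D_3$, so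
$$F:=f_0^{-1}(0)=D_1\cup D_2\cup D_3,$$
three surfaces, and $c$ permutes them cyclically.

**Step 3: the part of $H^*(F)$ that dies on nearby fibers.** For a small disc $\mathbb B$ around $0$ we have $H^*(F)=H^*(f_0^{-1}(\mathbb B))$, which maps to $H^*(F_t)$ for $0\ne t\in \mathbb B$. Put $V^d=\ker(H^d(F)\to H^d(F_t))$. For the blow-up $\pi$ of a smooth $C\subset M$ of codimension $e$ one has $R\pi_*\mathbb Q=\mathbb Q_M\oplus\bigoplus_{i=1}^{e-1}\mathbb Q_C[-2i]$. Our centers are a point (codimension $3$) and a $\mathbb P^1$ (codimension $2$), both over $0$. Pushing forward to $\mathbb A^1$,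
$$K_0:=Rf_{0*}\mathbb Q=\mathbb Q\oplus\mathbb Q[-2]\oplus\mathbb Q[-4]\oplus\mathbb Q_0^2[-2]\oplus\mathbb Q_0^2[-4].\tag{2}$$
The constant sheaves map isomorphically to the stalk at $t$, and the skyscrapers $\mathbb Q_0$ map to zero. So $H^d(F)\to H^d(F_t)$ is onto, $V^2$ and $V^4$ have rank $2$, and all other $V^d$ vanish.

**Lemma 1.** Let $\delta_i=[D_i]|_F\in H^2(F)$.
(a) $\delta_i\in V^2$, $\sum\delta_i=0$, and $\delta_1^2\neq0$ in $H^4(F)$.
(b) The spaces of $c$-invariants $(V^2)^c$ and $(V^4)^c$ are zero.

*Proof.* (a) $D_i$ is disjoint from $F_t$, so $\delta_i\in V^2$. Since $\sum D_i$ is the divisor of the function $t$, $\sum\delta_i=0$. The surface $D_1$ is the strict transform of $\mathbb P^2\times0$. The first blow-up turns it into $\mathrm{Bl}_q\mathbb P^2$, and the second, along a curve contained in it, does not change it. Let $\ell$ be the pullback of the class of a line and $\epsilon$ the exceptional class on $\mathrm{Bl}_q\mathbb P^2$. Then $D_2|_{D_1}=\epsilon$ and $D_3|_{D_1}=[\tilde\Lambda]=\ell-\epsilon$, so $\delta_1|_{D_1}=-(\delta_2+\delta_3)|_{D_1}=-\ell$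 and $\int_{D_1}\delta_1^2=\int\ell^2=1$.

(b) The span of the $\delta_i$ is a nonzero quotient of $\mathbb Q[\mathbb Z/3]/(\text{sum})$. That module is irreducible of dimension $2$, because a primitive cube root of unity has degree $2$ over $\mathbb Q$. So the span has dimension $2$, equals $V^2$, and has no invariants. Next, $H^4(F)=\bigoplus_iH^4(D_i)$, because the $D_i$ are compact irreducible surfaces meeting in curves. So $H^4(F)$ is the regular representation. On $H^4(F_t)=\mathbb Q$ the automorphism $c$ acts trivially. Hence $V^4$, the kernel of an equivariant surjection from the regular representation onto the trivial one, has no invariants. $\square$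

Here is what the threefold is for. To a proper map one attaches a filtration on the cohomology of the total space and one on the cohomology of each fiber, and asks whether each respects cup products. The inequality $\delta_1^2\ne0$ will be a failure on the fiber $F$. The absence of $c$-invariants will let us hide that failure from the total space, by letting $F$ rotate around a loop in a larger base.

## 2. Perversity, and the two filtrations

**The perverse $t$-structure.** Let $Y$ be a complex manifold of dimension $m$ and $D(C)=R\mathcal Hom(C,\mathbb Q_Y[2m])$ the Verdier dual. In $D^b_c(Y)$, the bounded derived category of constructible sheaves, let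
$$C\in{}^{\mathfrak p}D^{\le n}\iff\dim\operatorname{supp}\mathcal H^i(C)\le n-i\ \text{ for all }i,\qquad C\in{}^{\mathfrak p}D^{\ge n}\iff D(C)\in{}^{\mathfrak p}D^{\le -n}.$$
This is the perverse $t$-structure (Beilinson–Bernstein–Deligne), with truncations ${}^{\mathfrak p}\tau_{\le n}C\to C$ and cohomology objects ${}^{\mathfrak p}\mathcal H^n(C)$. Perverse sheaves are the objects of ${}^{\mathfrak p}D^{\le0}\cap{}^{\mathfrak p}D^{\ge0}$. A morphism from an object of ${}^{\mathfrak p}D^{\le n}$ to $C$ factors through ${}^{\mathfrak p}\tau_{\le n}C$, and $\mathrm{Hom}({}^{\mathfrak p}D^{\le n},{}^{\mathfrak p}D^{\ge n+1})=0$.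

Say that $A$ has *perversity $k$* if $A=P[-k-m]$ with $P$ perverse. If $i:S\hookrightarrow Y$ is a closed submanifold of codimension $c$ and $\mathcal N$ a local system on $S$, then $i_*\mathcal N[m-c]$ is perverse. This gives the rule
$$i_*\mathcal N[-d]\ \text{ has perversity }\ d-c .\tag{3}$$
For example, on a curve $\mathbb Q[-2]$ has perversity $2$ and a skyscraper in degree $2$ has perversity $1$.

More generally, let $A$ have perversity $k$ and be constructible for a Whitney stratification with smooth connected strata, and let $i_S$ be the inclusion of a stratum of codimension $c$. Then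
$$i_S^*A\text{ lives in degrees }\le k+c,\qquad i_S^!A\text{ lives in degrees }\ge k+c,\tag{4}$$
and if $A$ is a shifted intersection complex $IC_{\bar S'}(M)$ with $S\subset\bar S'\setminus S'$, both inequalities are strict. Finally, $H^i(Y,P)=0$ for $P$ perverse and $i>\dim Y$: the sheaf $\mathcal H^q(P)$ has support of dimension $\le-q$, so it contributes to $H^{p+q}$ only for $p\le-2q$, and then $p+q\le-q\le m$.

**Definition (global filtration).** Let $f:X\to Y$ be a proper surjective morphism with equidimensional fibers, either of Kähler manifolds or of smooth complex algebraic varieties (which need not be Kähler). The *perverse filtration* associated with $f$ is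
$$P_kH^*(X)=\mathrm{Im}\{\mathbb H^*(Y,{}^{\mathfrak p}\tau_{\le k+\dim Y}Rf_*\mathbb Q_X)\to H^*(X)\}.$$
It is *multiplicative* if $P_kH^d(X)\cup P_lH^e(X)\subset P_{k+l}H^{d+e}(X)$ for all $k,l,d,e\ge0$.

**Definition (local filtration).** For a closed point $p\in Y$ with fiber $F=f^{-1}(p)$, identify $(Rf_*\mathbb Q_X)_p$ with $H^*(F)$ by proper base change. The *local perverse filtration* at $p$ is
$$P_kH^*(F)=\mathrm{Im}\{({}^{\mathfrak p}\tau_{\le k+\dim Y}Rf_*\mathbb Q_X)_p\to(Rf_*\mathbb Q_X)_p\}.$$
It is *multiplicative at $p$* if $P_kH^d(F)\cup P_lH^e(F)\subset P_{k+l}H^{d+e}(F)$ for all $k,l,d,e\ge0$.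

**Notation.** $m=\dim Y$ and $r=\dim X-\dim Y$; $f$ is *of type $(m,r)$*. Put $K=Rf_*\mathbb Q_X$, $K_{\le k}={}^{\mathfrak p}\tau_{\le k+m}K$, $K_{>k}={}^{\mathfrak p}\tau_{>k+m}K$ and $A_k={}^{\mathfrak p}\mathcal H^{k+m}(K)[-k-m]$, which has perversity $k$. Restriction $H^*(X)\to H^*(F)$ carries $P_k$ into $P_k$, and each $P_kH^*(X)$ is an $H^*(Y)$-submodule, since $H^*(Y,K_{\le k})\to H^*(Y,K)$ is $H^*(Y)$-linear.

**Example A (smooth maps).** If $f$ is smooth, the sheaves $R^kf_*\mathbb Q$ are local systems, and perverse truncation of $K$ is ordinary truncation $\tau_{\le k}K$. So $P_kH^d(F)$ is $H^d(F)$ for $k\ge d$ and $0$ otherwise, which is multiplicative. Since $\tau_{\le k}K\otimes\tau_{\le l}K$ lands in $\tau_{\le k+l}K$, the global filtration is multiplicative too.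

**Example B (a broken conic).** Let $X$ be the blow-up of $\mathbb P^1\times\mathbb A^1$ at a point over $0$, mapped to $\mathbb A^1$. Then $K=\mathbb Q\oplus\mathbb Q[-2]\oplus\mathbb Q_0[-2]$ with perversities $0,2,1$. The fiber over $0$ is $C_1\cup C_2$, and $P_1H^2(F)$ is the line of classes that vanish on nearby fibers. Its products lie in $H^4(F)=0$, so the filtration is multiplicative at $0$.

**Example C (the threefold $X_0$).** By (3), in (2) the sheaves $\mathbb Q[-k]$ ($k=0,2,4$) have perversity $k$, and $\mathbb Q_0^2[-2]$, $\mathbb Q_0^2[-4]$ have perversities $1$ and $3$. So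
$$P_1H^2(F)=V^2,\qquad P_3H^4(F)=V^4,\qquad P_2H^4(F)=0 .$$
By Lemma 1(a), $\delta_1\in P_1H^2(F)$ while $\delta_1^2\notin P_2H^4(F)$: the map $f_0$ is not multiplicative at $0$. It is not globally multiplicative either. From (2), $H^*(X_0)=H^*(F)$, so $[D_1]\in P_1H^2(X_0)$. But $[D_1]^2$ restricts to $\delta_1^2\neq 0$, whereas $P_2H^4(X_0)$ restricts into $P_2H^4(F)=0$.

**Conjecture.** *Let $f:X\to Y$ be a proper flat morphism between smooth algebraic varieties, with $X,Y$ nonempty and irreducible and $f$ surjective.* (By flatness all fibers are equidimensional of dimension $\dim X-\dim Y$.) *The perverse filtration associated with $f$ is multiplicative if and only if the local perverse filtrations on all fibers are multiplicative.*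

The question, taken from Zili Zhang, "Local multiplicativity of perverse filtrations", arXiv:2504.19439 (2025), is to prove or disprove this. It is false, and both implications fail.

**Theorem 2.** There is a projective flat surjective $f:X\to Y$ of smooth irreducible quasi-projective varieties of type $(2,2)$ whose perverse filtration is multiplicative, but whose local perverse filtration fails to be multiplicative at every point of a curve in $Y$. There is also such an example with $X,Y$ projective.

**Theorem 3.** Consider all $f$ as in the Conjecture of a fixed type $(m,r)$.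
1. "Global multiplicative $\Rightarrow$ local multiplicative on all fibers" holds for all $f$ of type $(m,r)$ if and only if $m\le1$ or $r\le1$.
2. "Local multiplicative on all fibers $\Rightarrow$ global multiplicative" holds for all $f$ of type $(m,r)$ if and only if $m\le2$ or $r\le3$.

So the conjectured equivalence holds throughout type $(m,r)$ if and only if $m\le1$ or $r\le1$. All failures occur already for $X,Y$ smooth projective.

## 3. Decomposition, duality, and a bound on stalks

From here on $f$ is as in the Conjecture.

**Fact 1 (decomposition).** $K\cong\bigoplus_{k=0}^{2r}A_k$, and each ${}^{\mathfrak p}\mathcal H^{k+m}(K)$ is a direct sum of complexes $IC_{\bar S}(M)$. This is the decomposition theorem for proper algebraic maps (BBD; Saito). For the range: the stalks of $K$ live in degrees $\le2r$, so $K\in{}^{\mathfrak p}D^{\le m+2r}$. Since $D(K)=K[2m+2r]$, dually $K\in{}^{\mathfrak p}D^{\ge -(m+2r)+2m+2r}={}^{\mathfrak p}D^{\ge m}$. We fix the splitting, so $K_{\le k}=\bigoplus_{k'\le k}A_{k'}$. In particular $H^*(V,K_{\le k})\to H^*(V,K)$ ($V\subset Y$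 open) and $H^*(K_{\le k,p})\to H^*(K_p)$ are injective.

**Fact 2 (duality).** Let $\mathbb D(C)=R\mathcal Hom(C,\mathbb Q_Y[-2r])$, so $\mathbb D=D[-2m-2r]$. Since $f^!\mathbb Q_Y=\mathbb Q_X[2r]$, there is a trace $K\to\mathbb Q_Y[-2r]$, and Verdier duality says that cup product followed by the trace induces an isomorphism $K\cong\mathbb DK$. Next,
$$\mathbb D(K_{>j})\in{}^{\mathfrak p}D^{\le m+2r-j-1},\qquad\mathbb D(K_{\le j})\in{}^{\mathfrak p}D^{\ge m+2r-j},$$
because $D(K_{>j})\in{}^{\mathfrak p}D^{\le-m-j-1}$, $D(K_{\le j})\in{}^{\mathfrak p}D^{\ge-m-j}$, and the shift $[-2m-2r]$ raises degrees by $2m+2r$. So the triangle $\mathbb D(K_{>j})\to\mathbb DK\to\mathbb D(K_{\le j})$ is a truncation triangle of $K\cong \mathbb DK$, and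
$$\bigl(K\cong\mathbb DK\to\mathbb D(K_{\le j})\bigr)=\bigl(K\to K_{>2r-1-j}\bigr),\qquad\mathbb DA_j\cong A_{2r-j}.\tag{5}$$

**Fact 3 (symmetry and stalk bound).** ${}^{\mathfrak p}\mathcal H^{m+k}(K)\cong{}^{\mathfrak p}\mathcal H^{m+2r-k}(K)$, that is, $A_k\cong A_{2r-k}[2(r-k)]$. For projective $f$ this is relative hard Lefschetz. For proper $f$, the two sheaves are Verdier dual by (5); they underlie polarizable pure Hodge modules (Saito, *Mixed Hodge Modules*, Publ. RIMS 26 (1990)), hence are self-dual. Now $A_{2r-k}$ is a summand of $K$, so its stalks vanish in degrees $>2r$. Therefore *the stalks of $A_k$, hence of $K_{\le k}$, vanish in degrees $>2k$.*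

## 4. Curves as bases: lifting along skyscrapers

To prove "global $\Rightarrow$ local", a sensible person takes two classes on a fiber, lifts them to $X$ with the same perversity, multiplies there, and restricts. Over a curve this works.

**Proposition 4.** If $m\le1$ and the global filtration is multiplicative, then all local ones are.

*Proof.* If $m=0$, then $P_kH^d$ is $H^d$ for $k\ge d$ and $0$ otherwise, which is multiplicative. Let $m=1$.

**Step 1: the local filtration.** We read it off from Fact 1. Let $j:U\hookrightarrow Y$ be a dense open set on which all the $A_k$ have locally constant cohomology. On a curve the intersection complex of a local system $L$ on $U$ is $(j_*L)[1]$ with the ordinary $j_*$. So by (3)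
$$A_k=(j_*L^k)[-k]\oplus\bigoplus_pV_p^k[-k-1],\qquad V_p^k\text{ a skyscraper at }p .$$
For $F=f^{-1}(p)$ this gives $H^d(F)=(j_*L^d)_p\oplus V_p^{d-1}$, hence
$$P_kH^d(F)=0\ (k\le d-2),\qquad P_{d-1}H^d(F)=V_p^{d-1},\qquad P_kH^d(F)=H^d(F)\ (k\ge d).$$
For $t$ near $p$, the skyscraper dies in $H^d(F_t)$, and $(j_*L^d)_p$ injects into it as the local invariants. So $V_p^{d-1}=\ker(H^d(F)\to H^d(F_t))$, and these kernels form an ideal of $H^*(F)$.

**Step 2: only one kind of product matters.** If $k\ge d$ and $l\ge e$, nothing is to be checked. If $k\ge d$ and $l=e-1$, the product lies in the ideal, that is, in $P_{d+e-1}H^{d+e}(F)\subset P_{k+l}H^{d+e}(F)$; likewise with the roles exchanged. If $k\le d-2$ or $l\le e-2$, one factor is $0$. There remains $V_p^{d-1}\cdot V_p^{e-1}$, which should lie in $P_{d+e-2}H^{d+e}(F)=0$.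

**Step 3: lifting.** The skyscraper $V_p^{d-1}[-d]$ is a direct summand of $K_{\le d-1}$, and a skyscraper has the same cohomology on $Y$ as at its stalk. So $P_{d-1}H^d(X)\to P_{d-1}H^d(F)$ is onto. Lift both classes. By global multiplicativity the product of the lifts lies in $P_{d+e-2}H^{d+e}(X)$, which restricts into $P_{d+e-2}H^{d+e}(F)=0$. $\square$

Step 3 is where the dimension of the base enters. If the summand is a local system on a stratum of positive dimension, a class in its stalk lifts only if it extends to a suitable cohomology class of that local system on the stratum, and there may be none. Crossing $X_0$ with a curve $B$ does not yet exploit this: for $X_0\times B\to\mathbb A^1\times B$ the class $[D_1]\otimes1$ lies in $P_1H^2$, and its square restricts to $\delta_1^2\ne0$ on $F$, so the global filtration still fails. The local system along $0\times B$ has to be twisted.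

## 5. Rotating the special fiber along an elliptic curve

*Proof of Theorem 2, quasi-projective version.* Let $\pi:\tilde B\to B$ be a degree $3$ isogeny of elliptic curves, with group $\Gamma=\mathbb Z/3$ acting on $\tilde B$ by translations. Let $\Gamma$ act on $X_0$ through $c$, and put
$$X=(X_0\times\tilde B)/\Gamma\ \xrightarrow{\ f\ }\ Y=\mathbb A^1\times B .$$

**Step 1: $f$ satisfies the hypotheses.** The action is free because it is free on $\tilde B$, and $X_0\times\tilde B$ is quasi-projective. So $X$ is smooth, irreducible and quasi-projective. After base change along the étale cover $q:\mathbb A^1\times\tilde B\to Y$, the map $f$ becomes $f_0\times\mathrm{id}$. So $f$ is proper, flat and surjective of type $(2,2)$, and projective because $X$ is quasi-projective.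

**Step 2: local failure.** Near $(0,b)$ the map $f$ is isomorphic to $f_0\times\mathrm{id}_{\text{disc}}$ near $(0,0)$. Since $\boxtimes\,\mathbb Q_{\text{disc}}[1]$ is $t$-exact, the local filtration at $(0,b)$ is that of $f_0$ at $0$. By Example C it is not multiplicative, for every $b\in B$.

**Step 3: the pieces $A_k$.** We compute them on $Y$ by descent. Put $D=0\times B$ with inclusion $i$. We have $q^*K=K_0\boxtimes\mathbb Q_{\tilde B}$, and $q^*$ commutes with perverse truncation because $q$ is a local isomorphism. So only $A_0,\dots,A_4$ are nonzero.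

* For $k=0,2,4$, $q^*A_k=\mathbb Q[-k]$, so $A_k$ is a rank one local system in degree $k$ which extends $R^kf_*\mathbb Q|_{Y\setminus D}$. There $f$ has fibers $\mathbb P^2$, and the powers $1,\eta,\eta^2$ of a relatively ample class $\eta$ give nowhere zero sections of $R^0,R^2,R^4$. So the local system is trivial on $Y\setminus D$, hence on $Y$, because $\pi_1(Y\setminus D)\to\pi_1(Y)$ is onto. Thus $A_k=\mathbb Q_Y[-k]$.
* $A_1=i_*\mathcal V^2[-2]$ and $A_3=i_*\mathcal V^4[-4]$, where $\mathcal V^d\subset(R^df_*\mathbb Q)|_D$ is the local system with fiber $V^d$. Over $D$ the family is $(F\times\tilde B)/\Gamma\to B$, so the monodromy of $\mathcal V^d$ factors through $\pi_1(B)\to\Gamma$, and a generator acts by $c^*$ or its inverse.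

**Step 4: the twisted pieces have no cohomology.** For a finite Galois cover, $H^*(B,\mathcal V^d)=H^*(\tilde B,\pi^*\mathcal V^d)^\Gamma$. The pullback is constant with fiber $V^d$. A generator of $\Gamma$ acts on $H^*(\tilde B)\otimes V^d$ through a translation on the first factor and through $(c^*)^{\pm1}$ on the second. Translations of $\tilde B$ are homotopic to the identity, so by Lemma 1(b)
$$H^*(B,\mathcal V^d)=H^*(\tilde B)\otimes(V^d)^c=0 .$$
Hence $H^*(Y,A_1)=H^*(Y,A_3)=0$ and
$$P_0=P_1\subset P_2=P_3\subset P_4=H^*(X).$$

**Step 5: global multiplicativity.** We identify $P_0$. The map $K_{\le0}=\mathbb Q_Y\to K$ is a nonzero element of $\mathrm{Hom}(\mathbb Q_Y,K)=H^0(X)=\mathbb Q$, so it is a multiple of the unit, and $P_0=f^*H^*(Y)$. If $k\le1$, then $P_kP_l=P_0P_l\subset P_l\subset P_{k+l}$, because $P_l$ is an $H^*(Y)$-submodule; likewise if $l\le1$. If $k,l\ge2$, then $P_{k+l}=H^*(X)$. So the global filtration is multiplicative. $\square$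

*Proof of Theorem 2, projective version.* We glue $\Delta$ to a mirror image of itself. Let $\varphi:e_1\mapsto-e_2,\ e_2\mapsto-e_1,\ e_3\mapsto-e_3$.

**Step 1: a complete fan.** We have $\varphi^2=1$, $h\varphi=-h$, $\varphi(w_1)=w_1$, $\varphi(w_2)=-e_1+e_3=w_3$ and $\varphi(w_3)=w_2$. Moreover $\varphi c\varphi^{-1}=c^{-1}$: under $\varphi$, then $c$, then $\varphi$, one gets $e_1\mapsto-e_2\mapsto-e_3\mapsto e_3$, $e_2\mapsto-e_1\mapsto-e_2\mapsto e_1$ and $e_3\mapsto-e_3\mapsto-e_1\mapsto e_2$. The fan $\Delta$ has support $\{h\ge0\}$ and induces on $\{h=0\}$ the fan of $\mathbb P^2$ with rays $w_i$, which $\varphi$ preserves. So $\hat\Delta=\Delta\cup\varphi(\Delta)$ is a smooth complete fan, and it is $c$-invariant because $c\varphi(\Delta)=\varphi c^{-1}(\Delta)=\varphi(\Delta)$.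

**Step 2: projectivity.** The rays $w_1,w_2,w_3,v_1,\varphi(v_1)=-v_2$, with maximal cones spanned by two of the $w$'s and one of $v_1,-v_2$, give a toric $\mathbb P^2$-bundle over $\mathbb P^1$. The variety $X_{\hat\Delta}$ arises from it by the two blow-ups of Section 1 and their $\varphi$-images. So it is projective.

**Step 3: the argument over $\mathbb P^1\times B$.** Put $X=(X_{\hat\Delta}\times\tilde B)/\Gamma\to Y=\mathbb P^1\times B$. Then $X$ and $Y$ are smooth projective. Near $0\in\mathbb P^1$ the map $X_{\hat\Delta}\to\mathbb P^1$ is $f_0$ with $c$; near $\infty$ it is isomorphic, through $\varphi$, to $f_0$ with $c^{-1}$; elsewhere it is a $\mathbb P^2$-bundle. So Steps 1–5 above carry over. For $k=0,2,4$, $A_k$ is a rank one local system in degree $k$, trivial off $\{0,\infty\}\times B$ by the relatively ample class, hence trivial. The pieces $A_1,A_3$ are local systems on $\{0,\infty\}\times B$ with fibers $V^2,V^4$, whose monodromy on both curves goes through $(c^*)^{\pm1}$ and has no invariants, so their cohomology vanishes. The chain $P_0=P_1\subset P_2=P_3\subset P_4$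 and Step 5 follow, and the local filtration fails along $0\times B$. $\square$

## 6. The triple product and its restriction to strata

Now the other direction. For $k,l\ge0$ let
$$\varphi_{kl}:K_{\le k}\otimes K_{\le l}\to K\to K_{>k+l}$$
be induced by cup product. If all $\varphi_{kl}=0$, the products lift to $K_{\le k}\otimes K_{\le l}\to K_{\le k+l}$, so both the global and all local filtrations are multiplicative. On stalks, $H^*(K_{\le k,p}\otimes K_{\le l,p})=H^*(K_{\le k,p})\otimes H^*(K_{\le l,p})$ and $H^*(K_{>k+l,p})=H^*(F)/P_{k+l}H^*(F)$. So local multiplicativity at all points says exactly that all $\varphi_{kl}$ are zero on cohomology of stalks.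

One would like to conclude that $\varphi_{kl}=0$. This is where the direct approach stops: a morphism in the derived category can vanish on all stalks without vanishing. On an elliptic curve $Z$, a nonzero class in $H^1(Z)=\mathrm{Hom}(\mathbb Q_Z,\mathbb Q_Z[1])$ is such a morphism. What helps is to treat the three perversities symmetrically.

**The triple product.** If $k+l\ge2r$, then $K_{>k+l}=0$. Otherwise let $j=2r-1-k-l\ge0$. By (5), $K_{>k+l}=\mathbb D(K_{\le j})$, and $\varphi_{kl}$ corresponds by adjunction to cup product followed by the trace,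
$$t_{klj}:T=K_{\le k}\otimes K_{\le l}\otimes K_{\le j}\to\mathbb Q_Y[-2r],\qquad k+l+j=2r-1 .\tag{6}$$
Since cup product is graded commutative, $t_{klj}$ is symmetric in $(k,l,j)$ up to permutation of factors and signs.

**Proposition 5.** (a) If $r\le1$, all $\varphi_{kl}=0$; so $f$ is multiplicative both globally and locally. (b) If all local perverse filtrations are multiplicative and ($m\le2$ or $r\le3$), all $\varphi_{kl}=0$; so the global filtration is multiplicative.

*Proof.* If $r=0$ there are no triples, and every $\varphi_{kl}$ has target $0$. Let $r\ge1$. Choose a finite algebraic Whitney stratification of $Y$ with smooth connected strata, for which all $A_k$ are constructible. Let $Y_c$ be the open union of the strata of codimension $\le c$, and $i:Z\hookrightarrow Y_c$ the closed union of the strata of codimension exactly $c$. We show $t_{klj}|_{Y_c}=0$ for all triples, by induction on $c$.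

**Step 1: the open strata.** Over $Y_0$, $A_k$ is a local system in degree $k$. So $T$ lives in degrees $\le k+l+j=2r-1$, and the target lives in degree $2r$. Hence $t=0$.

**Step 2: pushing the problem onto $Z$.** Let $c\ge1$ and $t|_{Y_{c-1}}=0$. The triangle $i_*i^!\to\mathrm{id}\to Ru_*u^*$ for $u:Y_{c-1}\hookrightarrow Y_c$ shows that $t|_{Y_c}$ comes from some morphism $T\to i_*i^!\mathbb Q_Y[-2r]$. As $Z$ is smooth of codimension $c$, $i^!\mathbb Q_Y=\mathbb Q_Z[-2c]$, so $t|_{Y_c}$ is induced by some
$$\psi\in\mathrm{Hom}(i^*T,\mathbb Q_Z[-N]),\qquad N=2r+2c .\tag{7}$$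
It suffices to show $\psi=0$.

**Step 3: the strata with $c\ge r$.** By Fact 3, $i^*T$ lives in degrees $\le2(k+l+j)=4r-2$. If $c\ge r$, then $4r-2<N$ and $\psi=0$. For $r=1$ this covers all $c\ge1$, which proves (a).

**Step 4: top degrees on $Z$.** We isolate the part of $i^*A_k$ on which $i^!$ and $i^*$ agree. By (4), $i^*A_k$ lives in degrees $\le k+c$. Put
$$B_k=\mathcal H^{k+c}(i^*A_k)=\mathcal H^{k+c}(i^*K_{\le k}),$$
where the second equality holds because $i^*A_{k'}$ lives in degrees $\le k'+c<k+c$ for $k'<k$. The sheaf $A_k$ is a sum of shifted intersection complexes supported on closures of strata. For a summand supported on the closure of a component of $Z$, its restriction to $Y_c$ is a local system on that component placed in degree $k+c$, and $i^!=i^*$. For a summand whose support meets $Z$ and is larger there, the strict form of (4) puts $i^*$ in degrees $<k+c$ and $i^!$ in degrees $>k+c$. Hence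
$$\mathcal H^{k+c}(i^!A_k)\to\mathcal H^{k+c}(i^*A_k)\ \text{ is an isomorphism.}\tag{8}$$
By $\mathbb DA_{j'}\cong A_{2r-j'}$ the same holds for $\mathbb DA_{j'}$, in degree $2r-j'+c$.

**Step 5: what local multiplicativity gives.** *Claim. Assume all local filtrations are multiplicative. Then for any lift $\psi$ as in (7),*
$$\mathcal H^N(\psi):\bigoplus_{d+e+g=N}\mathcal H^d(i^*K_{\le k})\otimes\mathcal H^e(i^*K_{\le l})\otimes\mathcal H^g(i^*K_{\le j})\to\mathbb Q_Z$$
*vanishes on $\mathcal H^d\otimes\mathcal H^e\otimes B_{j'}$ for every $j'\le j$ (where $g=j'+c$), and likewise when the factor $B$ stands in one of the other two places.*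

By adjunction $\psi$ corresponds to
$$\psi':i^*(K_{\le k}\otimes K_{\le l})\to R\mathcal Hom(i^*K_{\le j},i^!\mathbb Q_Y[-2r])=i^!\mathbb D(K_{\le j})=i^!K_{>k+l},$$
and $\varphi_{kl}|_{Y_c}$ is the composite $K_{\le k}\otimes K_{\le l}\to i_*i^*(K_{\le k}\otimes K_{\le l})\to i_*i^!K_{>k+l}\to K_{>k+l}$ with $i_*\psi'$ in the middle. Applying $i^*$, the composite of $\psi'$ with $i^!K_{>k+l}\to i^*K_{>k+l}$ is $i^*\varphi_{kl}$, which is zero on cohomology sheaves by local multiplicativity. Decompose $K_{>k+l}=\mathbb D(K_{\le j})=\bigoplus_{j'\le j}\mathbb DA_{j'}$ and let $s=2r-j'+c$. By (8) for $\mathbb DA_{j'}$, the map $\mathcal H^s(i^!\mathbb DA_{j'})\to\mathcal H^s(i^*\mathbb DA_{j'})$ is injective, so the component of $\mathcal H^s(\psi')$ in $\mathcal H^s(i^!\mathbb DA_{j'})$ vanishes. Finally $i^!\mathbb DA_{j'}=R\mathcal Hom(i^*A_{j'},\mathbb Q_Z[-N])$, and the cohomology sheaves of $i^*A_{j'}$ are local systems, so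
$$\mathcal H^s(i^!\mathbb DA_{j'})=\mathcal Hom(\mathcal H^{N-s}(i^*A_{j'}),\mathbb Q_Z),\qquad N-s=j'+c .$$
So the vanishing says that $\mathcal H^N(\psi)$ is zero on $\mathcal H^d\otimes\mathcal H^e\otimes B_{j'}$ with $d+e=s$. For the other two places, permute the factors: by the symmetry of $t$, the permuted $\psi$ is, up to sign, a lift of the permuted triple product, and the argument applies to any lift. This proves the claim.

**Step 6: $c=1$.** Assume local multiplicativity. By (4), $i^*T$ lives in degrees $\le(2r-1)+3=2r+2=N$, and $\mathcal H^N(i^*T)=B_k\otimes B_l\otimes B_j$. A morphism from a complex in degrees $\le N$ to $\mathbb Q_Z[-N]$ is determined by $\mathcal H^N$, and $\mathcal H^N(\psi)=0$ by the claim. So $\psi=0$.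

**Step 7: $c=2$.** Now $i^*T$ lives in degrees $\le(2r-1)+6=N+1$, as $N=2r+4$. In degree $N=(k+l+j)+5$ the degrees $d\le k+2$, $e\le l+2$, $g\le j+2$ fall short of their maxima by $1$ in total. So at least two factors are in top degree, that is, in $B$'s, and $\mathcal H^N(\psi)=0$ by the claim. Hence $\psi$ vanishes on $\tau_{\le N}(i^*T)$, and by the triangle $\tau_{\le N}(i^*T)\to i^*T\to\mathcal H^{N+1}(i^*T)[-N-1]$ it comes from
$$\mathrm{Ext}^1_Z(\mathcal H^{N+1}(i^*T),\mathbb Q_Z).\tag{9}$$
If $m=2$, then $Z$ is a finite set and this group is $0$. If $r\le3$, then $N+1=2r+5>4r-2$, so $\mathcal H^{N+1}(i^*T)=0$ by Fact 3. In both cases $\psi=0$.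

**Step 8: end of (b).** If $m\le2$, there are no strata with $c\ge3$. If $r\le3$, the strata with $c\ge3\ge r$ were treated in Step 3. $\square$

The first group that this argument leaves open is (9) for $m=3$, $c=2$, $r=4$: then $N+1=13\le14=4r-2$, the stratum $Z$ is a curve, and (9) can contain classes of $H^1$ of $Z$. The next section takes $Z$ elliptic and fills this gap by a counterexample.

## 7. Lagrangian planes over $E\times E$: an example of type $(3,4)$

What we look for is a submanifold $G\subset X$ lying over a curve $Z_0\subset Y$, whose class $a$ satisfies $a^2=0$ on each fiber over $Z_0$, while $a^2$ pairs nontrivially with a class that vanishes on each fiber of $G\to Z_0$. Such a class will come from a line bundle on $E\times E$ of degree zero on all slices.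

**Step 1: ingredients.** Let $E$ be an elliptic curve, $Z=E$, $B=E\times Z$,
$$\mathcal M=\mathcal O(\mathrm{diag}-E\times0-0\times E),\qquad\mu=c_1(\mathcal M).$$
On $E\times z$ and on $e\times Z$ the degree of $\mathcal M$ is $1-1=0$, so $\mu$ restricts to $0$ there. The three curves have self-intersection $0$ and meet pairwise in one point, so $\int_B\mu^2=-2-2+2=-2$. Let $Y_0=\mathbb P^2$ and $R=\mathcal O(1)^2$, and let $s\in H^0(R)$ vanish transversally at exactly one point $o$ (two independent linear forms). On $B\times Y_0$ put
$$\mathcal A=(R^\vee\otimes\mathcal M)\oplus\mathcal O,\quad\mathcal V=(R^\vee\otimes\mathcal M)\oplus R,\quad\omega((v,\rho),(v',\rho'))=\langle v,\rho'\rangle-\langle v',\rho\rangle\in\mathcal M,$$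
and $\sigma=\mathrm{id}\oplus s:\mathcal A\to\mathcal V$, that is, $(v,t)\mapsto(v,ts)$. The form $\omega$ is alternating and nondegenerate.

Recall that for a symplectic space $W$ of dimension $4$, $LG(2,4)$ is the variety of planes $\Lambda$ with $\omega|_\Lambda=0$. It is smooth, irreducible and projective. As $W/\Lambda\cong\Lambda^\vee$, its tangent space at $\Lambda$ is $\mathrm{Sym}^2\Lambda^\vee\subset\mathrm{Hom}(\Lambda,W/\Lambda)$, so its dimension is $3$. For a line $L\subset W$, the Lagrangian planes containing $L$ form $\mathbb P(L^\perp/L)\cong\mathbb P^1$.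

**Step 2: the map.** Let $\mathbf P=\mathbb P(\mathcal A)$ be the bundle of lines, with coordinates $(v,t)$, and let $LG(\mathcal V)$ be the bundle of Lagrangian planes, with tautological $\mathcal U\subset\mathcal V$. Let
$$X=\{(\ell,\Lambda):\sigma(\ell)\subset\Lambda\}\subset\mathbf P\times_{B\times Y_0}LG(\mathcal V)$$
be the zero scheme of $\mathcal O(-1)\xrightarrow{\sigma}\mathcal V\to\mathcal V/\mathcal U$, and let $f:X\to Y=Z\times Y_0$ be the projection. Put $Z_0=Z\times o$. The map $\sigma|_{\mathcal O(-1)}$ vanishes where $v=0$ and $ts(y)=0$; as $t\ne0$ when $v=0$, this is $B_0=\{v=0,\ y=o\}\cong B$. Let $G=LG(\mathcal V|_{B\times o})$ be the preimage of $B_0$ in $X$. It has dimension $2+3=5$.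

**Step 3: $X$ is smooth and irreducible of dimension $7$.** Note $\dim\mathbf P=6$, so the ambient space has dimension $9$, and $X$ is cut out by a section of a bundle of rank $2$.

* Over $\mathbf P\setminus B_0$: let $x\ne0$ span $\sigma(\ell)\subset\Lambda$. The derivative of the section along $LG$ in the direction $\phi\in\mathrm{Sym}^2\Lambda^\vee$ is $-\phi(x)\in W/\Lambda\cong\Lambda^\vee$ (up to twist by $\mathcal M$). Contraction $\mathrm{Sym}^2\Lambda^\vee\to\Lambda^\vee$ with a nonzero vector is onto. So $X\setminus G\to\mathbf P\setminus B_0$ is smooth, with fibers $\mathbb P^1$.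
* Along $G$, with $t=1$, the section is $(v,s(y))$ modulo $\mathcal U$. Its derivative in $(v,y)$ is already onto $\mathcal V/\mathcal U$, because $s$ is transversal at $o$.

So $X$ is smooth of pure dimension $9-2=7$. As $X\setminus G$ is irreducible and $\dim G=5$, $X$ is irreducible. Clearly $X$ and $Y$ are projective.

**Step 4: the normal bundle of $G$.** On the part of $X$ where $t\neq0$, $(v,s(y))$ is a section of $\mathcal U$, by definition of $X$. Its zero scheme is $\{v=0,s(y)=0\}=G$, smooth of codimension $2=\operatorname{rk}\mathcal U$. Hence $N_{G/X}=\mathcal U|_G$.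

**Step 5: $f$ is flat of type $(3,4)$.** The map $f$ is smooth on $X\setminus G$, as a composite $X\setminus G\to\mathbf P\setminus B_0\to B\times Y_0\to Z\times Y_0$ of smooth maps, and $f(G)=Z_0$. Over $Y\setminus Z_0$ the fibers are $\mathbb P^1$-bundles over $\mathbb P^2$-bundles over $E$: smooth, connected, of dimension $4$. The fiber $F$ over $(z,o)$ consists of $G_z$, an $LG(2,4)$-bundle over $E$, and of $F\setminus G_z$, a $\mathbb P^1$-bundle over the complement of the section $v=0$ in a $\mathbb P^2$-bundle over $E$. Both are irreducible of dimension $4$. So $F$ has exactly two components, $G_z$ and $F'=\overline{F\setminus G_z}$. An equidimensional map between smooth varieties is flat.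

**Step 6: Chern classes on $G$.** Let $c_i=c_i(\mathcal U|_G)$, with Chern roots $a_1,a_2$. Since $\mathcal U$ is Lagrangian for a form with values in $\mathcal M$, there is an exact sequence $0\to\mathcal U\to\mathcal V\to\mathcal U^\vee\otimes\mathcal M\to0$, and $\mathcal V|_{B\times o}\cong\mathcal M^2\oplus\mathcal O^2$. So
$$\prod_i(1+a_i)(1+\mu-a_i)=(1+\mu)^2 .$$
With $q_i=a_i(\mu-a_i)$, each factor is $1+\mu+q_i$, and the relation reads $(1+\mu)(q_1+q_2)+q_1q_2=0$. In lowest degree $q_1+q_2=0$, hence $q_1q_2=0$. Here $q_1+q_2=\mu c_1-c_1^2+2c_2$ and $q_1q_2=c_2(\mu^2-\mu c_1+c_2)$, so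
$$c_1^2=2c_2+\mu c_1,\qquad c_2^2=\mu c_1c_2-\mu^2c_2.\tag{10}$$
On a fiber $LG(2,4)$ we have $\mu=0$ and $c_1=-H$ with $H$ ample, so $c_2=H^2/2$ and $\lambda:=\int_{LG(2,4)}c_1c_2=-\frac12\int H^3\ne0$.

**Proposition 6.** For this $f$, of type $(3,4)$ with $X,Y$ smooth projective, all local perverse filtrations are multiplicative, and the global one is not.

*Proof.* At points of $Y\setminus Z_0$ the map is smooth, and Example A applies.

**Step 7: the pieces $A_k$.** Fix $p=(z,o)$. Over a small disc $\Delta_z\ni z$ in $Z$, the line bundle $\mathcal M|_{E\times\Delta_z}$ is topologically the pullback of $\mathcal M|_{E\times z}$, because $\Delta_z$ is contractible. Such an identification carries along $\mathcal A,\mathcal V,\omega$ and $\sigma$. So $f$ over $\Delta_z\times Y_0$ is homeomorphic to $f_z\times\mathrm{id}_{\Delta_z}$ with $f_z=f|_{f^{-1}(z\times Y_0)}$. Hence the cohomology sheaves of $K$, and of its summands $A_k$, are locally constant on $Z_0$ and on $Y\setminus Z_0$. Since $\operatorname{codim}_{\mathbb C}Z_0=2$, $\pi_1(Y\setminus Z_0)=\pi_1(Y)$, and the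 local systems $R^kf_*\mathbb Q|_{Y\setminus Z_0}$ extend to local systems $\mathcal L^k$ on $Y$, whose intersection complexes are $\mathcal L^k[3]$. By (3),
$$A_k=\mathcal L^k[-k]\oplus i_*\mathcal N_k[-k-2],\qquad\mathcal N_k\text{ a local system on }Z_0,$$
where $i:Z_0\hookrightarrow Y$.

**Step 8: multiplicativity at $p$ means $\mathsf K\cdot\mathsf K=0$.** By Step 7, $H^d(F)=\mathcal L^d_p\oplus\mathcal N_{d-2,p}$. Put $\mathsf K^d:=\mathcal N_{d-2,p}=\ker(H^d(F)\to H^d(F_{y'}))$ for $y'\notin Z_0$ near $p$. Then
$$P_kH^d(F)=0\ (k\le d-3),\qquad=\mathsf K^d\ (k=d-2,d-1),\qquad=H^d(F)\ (k\ge d).$$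
$\mathsf K$ is an ideal. Products with a factor of filtration index at least its degree cause no problem: if $k\ge d$ and $l\ge e-2$, the product is in $\mathsf K^{d+e}\subset P_{k+l}H^{d+e}(F)$ when $l<e$, and there is nothing to check when $l\ge e$. For $k=d-2$, $l=e-2$ one needs $\mathsf K^d\cdot\mathsf K^e\subset P_{d+e-4}H^{d+e}(F)=0$, and this condition implies all the remaining ones. So multiplicativity at $p$ is equivalent to $\mathsf K\cdot\mathsf K=0$.

**Step 9: only $\mathsf K^4\cdot\mathsf K^4$ matters.** As $i^!\mathbb Q_Y=\mathbb Q_{Z_0}[-4]$ and $2r=8$, $\mathbb D(i_*\mathcal N_k[-k-2])=i_*\mathcal N_k^\vee[-(8-k)-2]$. So by (5) $\mathcal N_{8-k}\cong\mathcal N_k^\vee$. Since $H^{>8}(F)=0$, $\mathcal N_k=0$ for $k>6$, hence also for $k<2$. So $\mathsf K^d=0$ unless $4\le d\le8$. A product of two elements of $\mathsf K$ has degree $\geq 8$, and it can be nonzero only in degree $8=4+4$. Moreover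
$$\operatorname{rk}\mathsf K^4=\operatorname{rk}\mathcal N_2=\operatorname{rk}\mathcal N_6=\operatorname{rk}\mathsf K^8=2-1=1,$$
because $H^8(F)$ has rank $2$ (two components) and maps onto $H^8(F_{y'})=\mathbb Q$.

**Step 10: $\mathsf K^4$ is spanned by $a|_F$, $a=[G]$.** Since $G\cap F_{y'}=\emptyset$, the class $a=[G]\in H^4(X)$ has $a|_F\in\mathsf K^4$. By Step 4, $a|_{G_z}=c_2(\mathcal U)|_{G_z}$, which is nonzero already on an $LG(2,4)$. So $\mathsf K^4=\mathbb Q\,a|_F$.

**Step 11: $a^2|_F=0$.** We compute the two integrals of $a^2$. Since $\mu|_{E\times z}=0$, (10) gives $c_2^2=0$ on $G_z$, so $\int_{G_z}a^2=0$. The map $H^8(F)\to H^8(F_{y'})=\mathbb Q$ has the form $\kappa\mapsto m_G\int_{G_z}\kappa+m'\int_{F'}\kappa$. We claim $m'=1$. Take a local holomorphic section $\Sigma$ of $f$ through a point of $F'\setminus G$, where $f$ is submersive, over a ball small enough that $\Sigma$ is disjoint from $G$. It has codimension $4$, so it has a class $\kappa=[\Sigma]$ in $H^8$ of the preimage of the ball, that is, in $H^8(F)$. It satisfies $\int_{G_z}\kappa=0$, and $\int_{F'}\kappa=1$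 and $\int_{F_{y'}}\kappa=1$, because a section meets each fiber once and transversally. So $m'=1$. Now $a^2|_F\in\mathsf K^8$ maps to $0$ and $\int_{G_z}a^2=0$, hence $\int_{F'}a^2=0$. Thus $a^2|_F=0$, so $\mathsf K\cdot\mathsf K=0$. All local perverse filtrations are multiplicative.

**Step 12: the perversity of classes supported on $G$.** Let $g:G\to X$ be the inclusion and $h=f|_G:G\to Z_0$, which is smooth projective. As $g^!\mathbb Q_X=\mathbb Q_G[-4]$, the Gysin map gives $i_*Rh_*\mathbb Q_G[-4]\to K$. On the curve $Z_0$, $\tau_{\le\nu}Rh_*\mathbb Q_G$ has locally constant cohomology in degrees $\le\nu$, so it lies in ${}^{\mathfrak p}D^{\le\nu+1}$, and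
$$i_*(\tau_{\le\nu}Rh_*\mathbb Q_G)[-4]\in{}^{\mathfrak p}D^{\le\nu+5}={}^{\mathfrak p}D^{\le(\nu+2)+m}.$$
Hence it maps to $K_{\le\nu+2}$. We use this twice.

* With $\nu=0$: $a=g_*1\in P_2H^4(X)$.
* With $\nu=1$: $b:=g_*(\mu|_G)=a\mu\in P_3H^6(X)$, where $\mu$ is pulled back from $B$. Indeed $\mu|_{G_z}=0$ for all $z$, so $\mu|_G$ maps to $0$ in $H^0(Z,R^2h_*\mathbb Q)=H^2(Z,\tau_{\ge2}Rh_*\mathbb Q)$. So it comes from $H^2(Z,\tau_{\le1}Rh_*\mathbb Q)$.

**Step 13: global failure.** By (10) and $\mu^3=0$ (as $\dim B=2$),
$$\int_Xa\cdot a\cdot b=\int_Gc_2^2\,\mu=\int_G\mu^2c_1c_2=\lambda\int_B\mu^2=-2\lambda\neq0 .$$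
If the global filtration were multiplicative, then $a\cdot a\cdot b\in P_{2+2+3}H^{14}(X)=P_7H^{14}(X)$. But $K_{\le7}\in{}^{\mathfrak p}D^{\le10}$, and hypercohomology of a perverse sheaf on the threefold $Y$ vanishes in degrees $>3$. So $H^{14}(Y,K_{\le7})=0$ and $P_7H^{14}(X)=0$, a contradiction. $\square$

The perversities $2,2,3$ of $a,a,b$ add up to $7=2r-1$, as in (6).

## 8. Products with projective spaces, and the proof of Theorem 3

**Lemma 7.** For $f:X\to Y$ of type $(m,r)$ and $\alpha,\beta\ge0$, let
$$f':X\times\mathbb P^\alpha\times\mathbb P^\beta\to Y\times\mathbb P^\beta,\qquad(x,u,w)\mapsto(f(x),w),$$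
which is of type $(m+\beta,r+\alpha)$. Then $f'$ is globally (resp. locally at $(p,w)$) multiplicative if and only if $f$ is globally (resp. locally at $p$) multiplicative.

*Proof.* We have $Rf'_*\mathbb Q=\bigoplus_j\bigl(K\otimes H^j(\mathbb P^\alpha)[-j]\bigr)\boxtimes\mathbb Q_{\mathbb P^\beta}$, and $\boxtimes\,\mathbb Q_{\mathbb P^\beta}[\beta]$ is $t$-exact. So $A_i\otimes H^j(\mathbb P^\alpha)[-j]\boxtimes\mathbb Q_{\mathbb P^\beta}$ lies in perverse degree $i+m+j+\beta$, that is, it has perversity $i+j$. Writing $F'$ for the fiber of $f'$ over $(p,w)$, we get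
$$P'_k=\bigoplus_jP_{k-j}H^*(X)\otimes H^j(\mathbb P^\alpha)\otimes H^*(\mathbb P^\beta),\qquad P'_kH^*(F')=\bigoplus_jP_{k-j}H^*(F)\otimes H^j(\mathbb P^\alpha).$$
If the filtration of $f$ is multiplicative, then so is that of $f'$, because indices $k-j$ and degrees $j$ both add. Conversely, restrict to classes $\xi\otimes1\otimes1$ (resp. $\xi\otimes1$): such a class lies in $P'_k$ if and only if $\xi\in P_k$. $\square$

*Proof of Theorem 3.*

**Part 1.** If $m\le1$, global implies local by Proposition 4. If $r\le1$, local multiplicativity always holds by Proposition 5(a). If $m,r\ge2$, apply Lemma 7 with $\beta=m-2$, $\alpha=r-2$ to the projective example of Theorem 2: the result is globally multiplicative and fails to be locally multiplicative at some points.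

**Part 2.** If $m\le2$ or $r\le3$, local implies global by Proposition 5(b). If $m\ge3$ and $r\ge4$, apply Lemma 7 with $\beta=m-3$, $\alpha=r-4$ to the example of Proposition 6: the result is locally multiplicative at all points and not globally multiplicative.

**The equivalence.** It holds throughout type $(m,r)$ if and only if both implications do, that is, if and only if ($m\le1$ or $r\le1$) and ($m\le2$ or $r\le3$). The first condition implies the second. In both parts the counterexamples are products of smooth projective examples with projective spaces, so all failures occur for $X,Y$ smooth projective. $\square$
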